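# Recovering a sheaf on a curve from its tautological sheaf: matrices on $X^n$

Throughout, $X$ is a smooth projective (connected) curve over $\mathbb C$ of genus $g$, and $n\ge 1$ is an integer. Points of $X^n\times X$ are written $(x_1,\dots,x_n,y)$.

## 1. A bundle evaluated along $n$ moving points

Start with a vector bundle $E$ on $X$ and $n$ points $x_1,\dots,x_n$ of $X$. If the points are distinct, "the values of $E$ at these points" form the vector space $E_{x_1}\oplus\dots\oplus E_{x_n}$. We want a vector bundle on $X^n$ that has these fibres over distinct points and behaves well when points collide. In $X^n\times X$ put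
$$\Gamma_i=\{y=x_i\},\qquad \Gamma=\Gamma_1+\dots+\Gamma_n ,$$
a sum of effective Cartier divisors, and let $\rho:\Gamma\to X^n$ be the projection. Define
$$V_E:=\rho_*(\mathcal O_\Gamma\otimes y^*E).$$
So a local section of $V_E$ is a section of $E$ in the variable $y$, with parameters $x_1,\dots,x_n$, taken modulo the equation of $\Gamma$.

On $X^n$ we also use the divisors $\Delta_{ij}=\{x_i=x_j\}$ and $D_j=\sum_{i\ne j}\Delta_{ij}$, the dense open set $U=X^n\setminus\bigcup_{i<j}\Delta_{ij}$, and the bundles $E_j=\mathrm{pr}_j^*E$. The whole lecture turns on the following comparison: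
$$\bigoplus_jE_j(-D_j)\ \subset\ V_E\ \subset\ \bigoplus_jE_j ,\quad\text{with equalities over }U. \tag{1}$$

**Step 1: $\Gamma$ is finite and flat of degree $n$ over $X^n$.** This makes $V_E$ a vector bundle of rank $n\cdot\operatorname{rk}E$. Each map $\rho|_{\Gamma_j}:\Gamma_j\to X^n$ is an isomorphism, under which $y$ corresponds to $x_j$. The sheaf $\mathcal O_\Gamma$ is filtered with successive quotients
$$\mathcal O(-\Gamma_1-\dots-\Gamma_{j-1})\otimes\mathcal O_{\Gamma_j},\qquad j=1,\dots,n,$$
each of which is a line bundle on $\Gamma_j\cong X^n$. Hence $\rho_*\mathcal O_\Gamma$ is an iterated extension of $n$ line bundles. Since $\rho$ is proper with finite fibres, it is finite, and the claim follows.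

**Step 2: the upper bound in (1).** We embed $V_E$ in a direct sum by restricting to the components of $\Gamma$. The $\Gamma_i$ are distinct prime divisors on a smooth variety, whose local rings are factorial, so $\bigcap_i I_{\Gamma_i}=\prod_i I_{\Gamma_i}=I_\Gamma$. Hence $\mathcal O_\Gamma\to\bigoplus_j\mathcal O_{\Gamma_j}$ is injective. Tensor with the locally free sheaf $y^*E$ and push forward along the finite (hence exact) map $\rho$. Since $\rho_*(\mathcal O_{\Gamma_j}\otimes y^*E)=E_j$, this gives $V_E\subset\bigoplus_jE_j$. Over $U$ the $\Gamma_j$ are disjoint, so the inclusion is an equality there.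

**Step 3: the lower bound in (1).** We look for sections of $V_E$ with only one nonzero component. The kernel of $\mathcal O_\Gamma\to\mathcal O_{\Gamma-\Gamma_j}$ is $I_{\Gamma-\Gamma_j}/I_\Gamma=\mathcal O(-\sum_{i\neq j}\Gamma_i)\otimes\mathcal O_{\Gamma_j}$. For $i\neq j$ the divisor $\Gamma_i$ restricts to $\Delta_{ij}$ on $\Gamma_j\cong X^n$, so this kernel is $\mathcal O_{X^n}(-D_j)$. It maps to $\mathcal O_{\Gamma_j}=\mathcal O_{X^n}$ by the natural inclusion. It maps to $0$ in $\mathcal O_{\Gamma_i}$ for $i\ne j$, because $\mathcal O_\Gamma\to\mathcal O_{\Gamma_i}$ factors through $\mathcal O_{\Gamma-\Gamma_j}$. Tensoring with $y^*E$ and pushing forward gives $E_j(-D_j)\subset V_E$, placed in the $j$-th summand. Since $D_j$ does not meet $U$, there is equality over $U$.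

**Example ($n=2$).** For ideals $I,J$ of a ring $A$ there is an exact sequence $0\to A/(I\cap J)\to A/I\oplus A/J\to A/(I+J)\to 0$. Applied to $\Gamma_1,\Gamma_2$, whose intersection is a copy of $\Delta=\Delta_{12}$, it gives
$$V_E=\{(v_1,v_2)\in E_1\oplus E_2:\ v_1|_\Delta=v_2|_\Delta\}.$$
In a local model with $X$ replaced by the affine line and $E=\mathcal O$, the algebra $\mathbb C[x_1,x_2][y]/\big((y-x_1)(y-x_2)\big)$ has basis $1,y$, and these map to the pairs $(1,1)$ and $(x_1,x_2)$. The two pairs form a frame of $V_{\mathcal O}$, with determinant $x_2-x_1$: the bundle $V_{\mathcal O}$ is smaller than $\mathcal O\oplus\mathcal O$ exactly along $\Delta$. The lower bound in (1) consists of the pairs in which both entries vanish on $\Delta$.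

## 2. Tautological sheaves, and what $V_E$ is for

**Definition.** Let $X^{[n]}$ be the Hilbert scheme of $n$ points on $X$, let $\Xi_n\subset X^{[n]}\times X$ be the universal family of length $n$ subschemes, and let $X\xleftarrow{q}\Xi_n\xrightarrow{p}X^{[n]}$ be the projections. The *tautological sheaf* of a coherent sheaf $E$ on $X$ is $E^{[n]}:=p_*q^*E$.

We recall the basic facts. A length $n$ subscheme of a smooth curve is an effective divisor of degree $n$, and $X^{[n]}$ is smooth of dimension $n$. The map $p$ is finite and flat of degree $n$. Moreover $\Xi_n\cong X\times X^{[n-1]}$ via $(x,\eta)\mapsto(x+\eta,x)$: if a relative effective divisor $\xi$ contains a section $x$, then $\xi-x$ is again a relative effective divisor, and this gives the inverse. Under this isomorphism $q$ is the first projection, so $q$ is flat. Hence $E\mapsto E^{[n]}$ is an exact functor to coherent sheaves. If $E$ is a vector bundle, then $E^{[n]}$ is a vector bundle of rank $n\cdot\operatorname{rk}E$, with fibre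
$$E^{[n]}(\xi)=H^0(\xi,E|_\xi).$$

**Example.** For $n=1$ we have $E^{[1]}=E$. For $n=2$ the fibre of $E^{[2]}$ at $x+x'$ with $x\ne x'$ is $E_x\oplus E_{x'}$, and at $2x$ it is the space of first-order jets of sections of $E$ at $x$. For a skyscraper sheaf, $\mathcal O_x^{[n]}=p_*\mathcal O_{q^{-1}(x)}$ is supported on the divisor $x+X^{[n-1]}$.

**The pullback to $X^n$.** By Section 1, the divisor $\Gamma$ is a flat family of length $n$ subschemes over $X^n$, so it defines a morphism
$$\pi:X^n\to X^{[n]},\qquad (x_1,\dots,x_n)\mapsto x_1+\dots+x_n .$$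
It is surjective, since every length $n$ subscheme is an effective divisor of degree $n$. It is proper with finite fibres, hence finite. It is flat, being a finite morphism between smooth varieties of the same dimension. Since $X^n$ is irreducible, so is $X^{[n]}$, and $X^{[n]}$ is integral. By construction $\Gamma=X^n\times_{X^{[n]}}\Xi_n$, and for the affine morphism $p$ push-forward commutes with arbitrary base change. Therefore
$$\pi^*E^{[n]}=\rho_*(\mathcal O_\Gamma\otimes y^*E)=V_E . \tag{2}$$

This is the use of $V_E$: by (1) and (2), a morphism $E^{[n]}\to F^{[n]}$ becomes, on $X^n$, an $n\times n$ matrix of morphisms $E_j\to F_i$ with controlled poles along the diagonals. We use it to study how much of $E$ is remembered by $E^{[n]}$.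

Recall that the slope of a vector bundle is degree divided by rank. A bundle is *semistable* if no nonzero subbundle has larger slope, and every bundle has a Harder–Narasimhan filtration, whose successive quotients are semistable of strictly decreasing slopes. A sheaf is *unstable* if it is not slope-semistable; for instance, $\mathcal O(c)\oplus\mathcal O(-c)$ is unstable for a point $c\in X$. The following is known. For $g\ge2$, if $E,F$ are semistable vector bundles with $E^{[n]}\cong F^{[n]}$, then $E\cong F$. The same holds for vector bundles whose Harder–Narasimhan factors have slopes in a sufficiently small interval. Also, the torsion part of a coherent sheaf $E$ on a curve can be recovered from $E^{[n]}$. The paper of Andreas Krug and Jørgen Vold Rennemo, "Some ways to reconstruct a sheaf from its tautological image on a Hilbert scheme of points", arXiv:1808.05931 (2018), is the source of this question: *are there unstable sheaves $E\not\cong F$ on a curve of genus $g\ge2$ with $E^{[n]}\cong F^{[n]}$ for some $n\ge 2$?*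

The answer is no, and stability plays no role.

**Theorem 1.** Let $X$ be a smooth projective curve over $\mathbb C$ of genus $g\ge 1$, let $n\ge 1$, and let $E,F$ be coherent sheaves on $X$. If $E^{[n]}\cong F^{[n]}$, then $E\cong F$. More generally, if $E^{[n]}$ is a direct summand of $F^{[n]}$, then $E$ is a direct summand of $F$.

**Theorem 2.** Let $g\ge1$, $n\ge 2$, and let $E,F$ be vector bundles. Then
$$\operatorname{Hom}(E^{[n]},F^{[n]})\;\cong\;\operatorname{Hom}(E,F)\ \oplus\ H^0(F)\otimes H^0(E^\vee),\qquad h^{[n]}+\Phi_s\longleftrightarrow (h,s),$$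
where for $s=a\otimes\alpha$ the map $\Phi_s$ is
$$E^{[n]}\xrightarrow{\alpha^{[n]}}\mathcal O^{[n]}\xrightarrow{\mathrm{tr}}\mathcal O\xrightarrow{1}\mathcal O^{[n]}\xrightarrow{a^{[n]}}F^{[n]},$$
extended linearly. If $(k,t)$ represents a morphism $F^{[n]}\to G^{[n]}$, then its composite with $(h,s)$ has first component $k\circ h$.

Here $\alpha\in H^0(E^\vee)$ is regarded as a map $E\to\mathcal O$ and $a\in H^0(F)$ as a map $\mathcal O\to F$; $\mathrm{tr}$ is the trace of the finite flat map $p$, and $1$ is the unit $\mathcal O\to p_*\mathcal O_{\Xi_n}$.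

**Complements.**

* (a) For $g\ge1$, the first assertion of Theorem 1 holds for objects of $D^b(X)$.
* (b) For $g\ge 1$, $n\ge2$ and $E\not\cong\mathcal O_X$ an indecomposable bundle, $E^{[n]}$ is indecomposable. Moreover $\mathcal O_X^{[n]}=\mathcal O\oplus B_n$ with $\operatorname{End}(B_n)=\mathbb C$.
* (c) The bound $g\ge1$ is sharp. For $X=\mathbb P^1$ and $n\ge2$, let $E=T\oplus\bigoplus_k\mathcal O(k)^{a_k}$ and $F=T'\oplus\bigoplus_k\mathcal O(k)^{b_k}$ with $T,T'$ torsion. Then $E^{[n]}\cong F^{[n]}$ if and only if $T\cong T'$, $a_k=b_k$ for all $k\notin[-1,n-1]$, $\sum_{k=-1}^{n-1}a_k=\sum_{k=-1}^{n-1}b_k$, and $\sum_{k=-1}^{n-1}ka_k=\sum_{k=-1}^{n-1}kb_k$. For example, $(\mathcal O\oplus\mathcal O)^{[n]}\cong(\mathcal O(-1)\oplus\mathcal O(1))^{[n]}$.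

Since $E^{[1]}=E$, we assume $n\ge2$ from now on.

## 3. Restriction to the curve $z\mapsto z+\eta$

A sensible first attempt is to embed $X$ in $X^{[n]}$ and restrict $E^{[n]}$ to it. Fix $c\in X$, let $\eta$ be the divisor $(n-1)c$, and let $\iota:X\to X^{[n]}$, $z\mapsto z+\eta$. This map classifies the family $\Delta+X\times\eta\subset X\times X$ over the first factor. Base change for the affine morphism $p$ gives, for every coherent $E$,
$$\iota^*E^{[n]}\cong \mathrm{pr}_{1*}\big(\mathcal O_{\Delta+X\times\eta}\otimes\mathrm{pr}_2^*E\big).$$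
For torsion sheaves this is all we need, in every genus.

**Lemma 3.** Let $g\ge 0$ and let $T,T'$ be torsion sheaves on $X$. If $T^{[n]}\cong T'^{[n]}$, then $T\cong T'$. If $T^{[n]}$ is a direct summand of $T'^{[n]}$, then $T$ is a direct summand of $T'$.

*Proof.* Choose $c\notin\operatorname{Supp}T\cup\operatorname{Supp}T'$. The sheaf $\mathrm{pr}_2^*T$ is supported on $X\times\operatorname{Supp}T$, which is disjoint from $X\times\{c\}$. Away from $X\times\{c\}$ the schemes $\Delta+X\times\eta$ and $\Delta$ coincide. Hence
$$\iota^*T^{[n]}\cong\mathrm{pr}_{1*}\big(\mathcal O_\Delta\otimes\mathrm{pr}_2^*T\big)=T,$$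
and likewise $\iota^*T'^{[n]}\cong T'$. Now apply $\iota^*$ to the isomorphism, or to the maps exhibiting the direct summand. $\square$

For a vector bundle $E$, the kernel of $\mathcal O_{\Delta+X\times\eta}\to\mathcal O_{X\times\eta}$ is $\mathrm{pr}_2^*\mathcal O(-\eta)\otimes\mathcal O_\Delta$. Tensoring with $\mathrm{pr}_2^*E$ and pushing forward along $\mathrm{pr}_1$, which is finite on these subschemes, we get
$$0\to E(-\eta)\to\iota^*E^{[n]}\to H^0(E|_\eta)\otimes\mathcal O_X\to0. \tag{3}$$
If $\operatorname{Hom}(E(-\eta),\mathcal O)=0$ and $\operatorname{Hom}(F(-\eta),\mathcal O)=0$, an isomorphism $\iota^*E^{[n]}\cong\iota^*F^{[n]}$ maps $E(-\eta)$ into $F(-\eta)$, its inverse maps $F(-\eta)$ into $E(-\eta)$, and so $E\cong F$. This covers semistable $E,F$ of slope $>n-1$: then $E(-\eta)$ and $F(-\eta)$ are semistable of positive slope and have no nonzero maps to $\mathcal O$.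

The argument stops exactly when $\operatorname{Hom}(E(-\eta),\mathcal O)=H^0(E^\vee(\eta))\neq0$, because then nothing singles out the subsheaf $E(-\eta)$ inside $\iota^*E^{[n]}$. For the unstable bundle $E=\mathcal O(c)\oplus\mathcal O(-c)$, the space $H^0(E^\vee(\eta))$ contains $H^0(\mathcal O(c+\eta))\ne0$ for every effective $\eta$, so no choice of $\eta$ helps. The next section shows that this is more than a defect of the argument: in genus $0$ the middle term of (3) does not determine the subsheaf.

## 4. Coincidences on $\mathbb P^1$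

Let $X=\mathbb P^1$, so $X^{[n]}=\mathbb P^n$ is the space of lines in $H^0(\mathcal O_{\mathbb P^1}(n))$. The tautological map $\mathcal O(-1)\to H^0(\mathcal O_{\mathbb P^1}(n))\otimes\mathcal O_{\mathbb P^n}$ is a section of $\mathcal O(1)\boxtimes\mathcal O(n)$ whose zero divisor is $\Xi_n$. So $\Xi_n\subset\mathbb P^n\times\mathbb P^1$ has bidegree $(1,n)$, and for every $k$ there is an exact sequence
$$0\to\mathcal O(-1)\boxtimes\mathcal O(k-n)\to\mathcal O\boxtimes\mathcal O(k)\to\mathcal O_{\Xi_n}\otimes q^*\mathcal O(k)\to0 .$$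
Let $-1\le k\le n-1$. Then $H^0(\mathcal O(k-n))=0=H^1(\mathcal O(k))$, while $h^0(\mathcal O(k))=k+1$ and $h^1(\mathcal O(k-n))=n-1-k$. Pushing forward to $\mathbb P^n$ gives
$$0\to\mathcal O^{k+1}\to\mathcal O(k)^{[n]}\to\mathcal O(-1)^{n-1-k}\to0 , \tag{4}$$
which splits because $\operatorname{Ext}^1(\mathcal O(-1),\mathcal O)=H^1(\mathbb P^n,\mathcal O(1))=0$.

Take $n=2$. Then $\mathcal O^{[2]}=\mathcal O\oplus\mathcal O(-1)$, $\mathcal O(-1)^{[2]}=\mathcal O(-1)^2$ and $\mathcal O(1)^{[2]}=\mathcal O^2$. Hence
$$(\mathcal O\oplus\mathcal O)^{[2]}\cong\mathcal O^2\oplus\mathcal O(-1)^2\cong(\mathcal O(-1)\oplus\mathcal O(1))^{[2]} .$$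
The middle terms of (3) agree, but the subsheaves $E(-c)$ are $\mathcal O(-1)^2$ and $\mathcal O(-2)\oplus\mathcal O$. So a proof of Theorem 1 must use $g\ge1$. It will do so through one fact:
$$g\ge1\ \Longrightarrow\ H^0(X,\mathcal O_X(y))=\mathbb C\cdot1\ \text{ for every }y\in X,$$
since a nonconstant function with a single simple pole would give an isomorphism $X\cong\mathbb P^1$.

## 5. Morphisms $E^{[n]}\to F^{[n]}$ as matrices

Let $E,F$ be vector bundles on $X$ and $\Phi:E^{[n]}\to F^{[n]}$ a morphism.

**Step 1: the matrix of $\Phi$.** This step turns $\Phi$ into functions on $X^n$ without losing information. Over $U$ we have $V_E=\bigoplus_jE_j$ and $V_F=\bigoplus_iF_i$, so $\pi^*\Phi$ is a matrix $(\varphi_{ij})$ with $\varphi_{ij}:E_j\to F_i$. The matrix determines $\Phi$. Indeed, if it vanishes, then the image of $\pi^*\Phi$ is a subsheaf of the locally free sheaf $V_F$ supported off the dense set $U$, so it is $0$. Thus $\pi^*\Phi=0$, and since $\pi$ is flat and surjective, $\Phi=0$.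

**Step 2: independence of the ordering.** This step uses that $\Phi$ lives on $X^{[n]}$, where points are not ordered. For a reduced $\xi=\{x_1,\dots,x_n\}$ the fibre is $E^{[n]}(\xi)=\bigoplus_{x\in\xi}E_x$, so $\Phi(\xi)$ has components $\Phi_\xi^{z,w}:E_w\to F_z$ for $z,w\in\xi$, and
$$\varphi_{ij}(x_1,\dots,x_n)=\Phi^{x_i,x_j}_{\{x_1,\dots,x_n\}} .\tag{5}$$

**Step 3: a first bound on poles.** This step extends the entries, as rational sections, over the diagonals. The composite $E_j(-D_j)\subset V_E\to V_F\subset\bigoplus_iF_i\to F_i$ is a morphism on all of $X^n$ which restricts over $U$ to $\varphi_{ij}$. Hence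
$$\varphi_{ij}\in H^0\big(X^n,\ F_i\otimes E_j^\vee\otimes\mathcal O(D_j)\big).\tag{6}$$

## 6. The algebra $\operatorname{End}(\mathcal O^{[2]})$ by hand

Let $n=2$, $E=F=\mathcal O$ and $g\ge1$. By (6), all four entries lie in $H^0(X\times X,\mathcal O(\Delta))$. Let $u$ be such a section. For each $z$, its restriction to $\{z\}\times X$ is a section of $\mathcal O_X(z)$, hence constant, and the same holds on $X\times\{w\}$. For two points $(z,w),(z',w')$ off $\Delta$ choose $w''\ne z,z'$. Then $u(z,w)=u(z,w'')=u(z',w'')=u(z',w')$, so $u$ is constant.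

By (5), $\varphi_{11}(x_1,x_2)=\varphi_{22}(x_2,x_1)$ and $\varphi_{12}(x_1,x_2)=\varphi_{21}(x_2,x_1)$. So the matrix of an endomorphism is
$$\begin{pmatrix} f&s\\ s&f\end{pmatrix},\qquad f,s\in\mathbb C .$$
All of these occur. The identity gives $f=1,s=0$. The composite $\mathcal O^{[2]}\xrightarrow{\mathrm{tr}}\mathcal O\xrightarrow{1}\mathcal O^{[2]}$ sends $(v_1,v_2)$ to $(v_1+v_2,v_1+v_2)$ and gives $f=s=1$. So $\operatorname{End}(\mathcal O^{[2]})$ has dimension $2$. On $\mathbb P^1$, by contrast, $\mathcal O^{[2]}=\mathcal O\oplus\mathcal O(-1)$ on $\mathbb P^2$ has an endomorphism algebra of dimension $1+1+h^0(\mathcal O_{\mathbb P^2}(1))=5$.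

There is more to read off. The product of the matrices for $(f,s)$ and $(f',s')$ has diagonal entry $ff'+ss'$ and off-diagonal entry $fs'+sf'$. So the diagonal entry $f$ is not multiplicative, but the difference
$$h:=f-s$$
is: $(ff'+ss')-(fs'+sf')=(f-s)(f'-s')$. This is the idea of the proof. For general $E,F$ the diagonal entry will be some $f\in\operatorname{Hom}(E,F)$ and the off-diagonal entry some $s(x_i,x_j)$, and we want to form $h=f-s|_\Delta$. For that, $s$ must have no pole along $\Delta$.

## 7. Bounding the poles of the entries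

From here through Section 9, $g\ge1$, and $\Phi:E^{[n]}\to F^{[n]}$ is a morphism with $E,F$ vector bundles. For $i\ne j$ put
$$q_{ij}=(\mathrm{pr}_i,\mathrm{pr}_j):X^n\to X\times X,\qquad D'_{ij}=D_j-\Delta_{ij}=\sum_{k\neq i,j}\Delta_{kj}.$$

**Step 1: two direct images.** The claim to be used for removing poles is
$$\mathrm{pr}_{j*}\mathcal O_{X^n}(D_j)=\mathcal O_X,\qquad q_{ij*}\mathcal O_{X^n}(D_{ij}')=\mathcal O_{X\times X}, \tag{7}$$
both identifications being given by the canonical section $1$. The fibre of $\mathrm{pr}_j$ over $y$ is $X^{n-1}$, and $\mathcal O(D_j)$ restricts to $\boxtimes_{k\ne j}\mathcal O_X(y)$ on it. The fibre of $q_{ij}$ over $(z,y)$ is $X^{n-2}$, and $\mathcal O(D'_{ij})$ restricts to $\boxtimes_{k\ne i,j}\mathcal O_X(y)$. (For $n=2$ the map $q_{ij}$ is an isomorphism and $D'_{ij}=0$, so the second claim is trivial.) By Künneth and $h^0(\mathcal O_X(y))=1$, we get $h^0=1$ on every fibre. The canonical section is nonzero on every fibre, since the divisor contains no fibre, so it spans this one-dimensional space. By Grauert's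 theorem (proper flat morphism, reduced base, constant $h^0$ on fibres) the direct image is a line bundle whose fibre at a point of the base is $H^0$ of the fibre of the map. The canonical section generates it at every point, which is (7).

**Step 2: diagonal entries.** We show that $\varphi_{jj}$ is one and the same homomorphism $f:E\to F$ for every $j$. Put $G=E^\vee\otimes F$. By (6), $\varphi_{jj}\in H^0(X^n,\mathrm{pr}_j^*G\otimes\mathcal O(D_j))$. By the projection formula and (7), this space is $H^0(X,G)$, so $\varphi_{jj}=f_j(x_j)$ with $f_j\in\operatorname{Hom}(E,F)$. By (5), $f_j(z)=\Phi_\xi^{z,z}$ for every reduced $\xi\ni z$: order $\xi$ so that $z$ is in position $j$. The right-hand side does not involve $j$, so all $f_j$ equal one $f$.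

**Step 3: off-diagonal entries.** We show that $\varphi_{ij}$ depends only on $(x_i,x_j)$ and has at most a simple pole along $x_i=x_j$. Let $i\neq j$. Since $\mathcal O(D_j)=q_{ij}^*\mathcal O(\Delta)\otimes\mathcal O(D'_{ij})$ and $F_i\otimes E_j^\vee=q_{ij}^*(F\boxtimes E^\vee)$, (6), the projection formula and (7) give $\varphi_{ij}=s_{ij}(x_i,x_j)$ with
$$s_{ij}\in H^0\big(X\times X,(F\boxtimes E^\vee)(\Delta)\big).$$
By (5), $s_{ij}(z,w)=\Phi_\xi^{z,w}$ for $z\ne w$ and every reduced $\xi\ni z,w$. So $s_{ij}$ is the same section $s$ for all $i\ne j$.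

**Where (6) is not enough.** The bound (6) alone does not exclude a pole of $s$ along $\Delta$. Take $n=2$ and line bundles with $E^\vee=F=L$ of degree $2g-1$. Then $H^1(L)=0$, so $H^1(X\times X,L\boxtimes L)=0$ by Künneth. Since $\mathcal O(\Delta)|_\Delta$ is the tangent bundle $T_X$, the map
$$H^0\big((L\boxtimes L)(\Delta)\big)\to H^0(X,L\otimes L\otimes T_X)$$
is surjective. The target has degree $2(2g-1)+2-2g=2g$, so by Riemann–Roch its $h^0$ is at least $g+1>0$, and there is an $s$ with a genuine pole. The matrix with $\varphi_{11}=\varphi_{22}=0$, $\varphi_{12}=s(x_1,x_2)$, $\varphi_{21}=s(x_2,x_1)$ satisfies (6) and is symmetric in the sense of (5). By the next step it does not come from a morphism. What is missing is this: (6) tests $\Phi$ only on the subsheaf $\bigoplus_jE_j(-D_j)$, that is, on sections vanishing on the diagonals. But $V_E$ is larger, and for $n=2$ it contains the pairs $(e(x_1),e(x_2))$, which do not vanish on $\Delta$.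

**Step 4: $s$ has no pole along $\Delta$.** We let two points collide and test $\Phi$ on a section of $V_E$ that takes the same value $e$ at both. Let $x_0\in X$. Choose distinct points $c_3,\dots,c_n\in X\setminus\{x_0\}$ and an open neighborhood $W$ of $x_0$ containing no $c_k$, over which $E$ is trivial. Let $e\in E(W)$ and
$$Z=W\times W\times\{(c_3,\dots,c_n)\}\subset X^n .$$
By base change for the affine morphism $\rho$, the restriction $V_E|_Z$ is the direct image of $\mathcal O_{\Gamma|_Z}\otimes y^*E$. The scheme $\Gamma|_Z$ is the disjoint union of $(\Gamma_1+\Gamma_2)|_Z\subset Z\times W$ and the sets $Z\times\{c_k\}$, $k\ge3$. So there is a section of $V_E|_Z$ which is $e(y)$ on $(\Gamma_1+\Gamma_2)|_Z$ and $0$ on the other components. At points of $Z\cap U=(W\times W)\setminus\Delta$ it is $(e(x_1),e(x_2),0,\dots,0)$. Its image under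
$$V_E|_Z\xrightarrow{\pi^*\Phi}V_F|_Z\to F_1|_Z$$
is a regular section of $F_1|_Z$ on all of $W\times W$, and on $(W\times W)\setminus\Delta$ it equals
$$f(x_1)e(x_1)+s(x_1,x_2)e(x_2).$$
The first term is regular on $W\times W$, so the rational section $s(x_1,x_2)e(x_2)$ is regular on $W\times W$ as well. Letting $e$ run through a frame of $E|_W$, we see that $s$ is regular on $W\times W\ni(x_0,x_0)$. Since $x_0$ was arbitrary, $s$ has no pole, and by Künneth
$$s\in H^0(X\times X,F\boxtimes E^\vee)=H^0(F)\otimes H^0(E^\vee).$$

**Step 5: the shape of the matrix.** We collect the entries in the form suggested by Section 6. Now $s|_\Delta\in H^0(X,F\otimes E^\vee)=\operatorname{Hom}(E,F)$ makes sense. Put $h:=f-s|_\Delta\in\operatorname{Hom}(E,F)$. Then $\varphi_{ii}=f(x_i)=h(x_i)+s(x_i,x_i)$, so every $\Phi$ has matrix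
$$\varphi_{ij}=\delta_{ij}\,h(x_i)+s(x_i,x_j),\qquad h\in\operatorname{Hom}(E,F),\ s\in H^0(F)\otimes H^0(E^\vee).\tag{8}$$
The pair $(h,s)$ is unique. Since $n\ge2$, there are off-diagonal entries, and they determine $s$ on the dense set $z\neq w$, hence everywhere. The diagonal entries then determine $h$.

## 8. Composition, and the proof of Theorem 2

**Step 1: every pair occurs.** We check that the maps named in Theorem 2 have the matrices (8). The map $h^{[n]}$ has matrix $\delta_{ij}h(x_i)$. For $s=a\otimes\alpha$, the map $\Phi_s$ acts over a point of $U$ as follows. The map $\alpha^{[n]}$ sends $(v_j)_j$ to $(\alpha(x_j)v_j)_j$. The trace sums over the points of $\xi$, giving $\sum_j\alpha(x_j)v_j$. The unit sends $1$ to $(1,\dots,1)$, and $a^{[n]}$ multiplies the $i$-th entry by $a(x_i)$. So $\Phi_{a\otimes\alpha}$ has matrix $a(x_i)\alpha(x_j)$. By linearity, $h^{[n]}+\Phi_s$ has matrix (8).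

**Step 2: the isomorphism.** We conclude that $(h,s)\mapsto h^{[n]}+\Phi_s$ is bijective. It is linear. It is injective, because the matrix determines $(h,s)$. It is surjective, because any $\Phi$ has the matrix (8) of some $(h,s)$ by Section 7, and $\Phi$ is determined by its matrix.

**Step 3: composition.** Here we show that $h$ is multiplicative. Let $\Phi:E^{[n]}\to F^{[n]}$ correspond to $(h,s)$ and $\Psi:F^{[n]}\to G^{[n]}$ to $(k,t)$, and write
$$s=\sum_\mu a_\mu\otimes\alpha_\mu,\qquad t=\sum_\nu b_\nu\otimes\beta_\nu,\qquad b_\nu\in H^0(G),\ \beta_\nu\in H^0(F^\vee).$$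
The function $\beta_\nu(a_\mu)\in H^0(\mathcal O_X)=\mathbb C$ is constant. Over $U$ the matrix of $\Psi\Phi$ is the product of the matrices, with $(i,j)$ entry
$$\sum_l\big(\delta_{il}k(x_i)+t(x_i,x_l)\big)\big(\delta_{lj}h(x_l)+s(x_l,x_j)\big).$$
Expanding gives four terms. The first is $\delta_{ij}k(x_i)h(x_i)$. The second is $k(x_i)s(x_i,x_j)=\sum_\mu (k(a_\mu))(x_i)\,\alpha_\mu(x_j)$. The third is $t(x_i,x_j)h(x_j)=\sum_\nu b_\nu(x_i)\,(\beta_\nu h)(x_j)$. The fourth is
$$\sum_l t(x_i,x_l)s(x_l,x_j)=\sum_l\sum_{\mu,\nu}b_\nu(x_i)\,\beta_\nu(a_\mu)(x_l)\,\alpha_\mu(x_j)=n\sum_{\mu,\nu}\beta_\nu(a_\mu)\,b_\nu(x_i)\alpha_\mu(x_j).$$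
So the entry is $\delta_{ij}(kh)(x_i)+u(x_i,x_j)$ with
$$u=\sum_\mu k(a_\mu)\otimes\alpha_\mu+\sum_\nu b_\nu\otimes\beta_\nu h+n\sum_{\mu,\nu}\beta_\nu(a_\mu)\, b_\nu\otimes\alpha_\mu\in H^0(G)\otimes H^0(E^\vee).\tag{9}$$
By uniqueness of the pair, $\Psi\Phi$ corresponds to $(kh,u)$. This proves Theorem 2. $\square$

## 9. Proof of Theorem 1

**Step 1: vector bundles.** We transport a splitting from tautological bundles to the bundles themselves. Suppose $E^{[n]}$ is a direct summand of $F^{[n]}$, that is, $\Psi\Phi=\mathrm{id}$ for some $\Phi:E^{[n]}\to F^{[n]}$ and $\Psi:F^{[n]}\to E^{[n]}$, corresponding to $(h,s)$ and $(k,t)$. The identity of $E^{[n]}$ corresponds to $(\mathrm{id}_E,0)$. Comparing first components gives $kh=\mathrm{id}_E$, so $E$ is a direct summand of $F$. If also $\Phi\Psi=\mathrm{id}$, then $hk=\mathrm{id}_F$, and $h:E\to F$ is an isomorphism.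

**Step 2: separating torsion.** This reduces the general case to Step 1 and Lemma 3, in a way that works for every $g\ge0$. Write $E=T_E\oplus E_0$ and $F=T_F\oplus F_0$ with $T_E,T_F$ torsion and $E_0,F_0$ locally free. Then $E^{[n]}=T_E^{[n]}\oplus E_0^{[n]}$. The first summand is supported on $p(q^{-1}(\operatorname{Supp}T_E))$, which is a proper closed subset of the integral scheme $X^{[n]}$ because $q^{-1}(x)\cong X^{[n-1]}$ has dimension $n-1$. The second summand is locally free. So the torsion subsheaf of $E^{[n]}$ is $T_E^{[n]}$, and the quotient by it is $E_0^{[n]}$; likewise for $F$. Morphisms preserve torsion subsheaves, so they induce morphisms on torsion subsheaves and on the quotients, compatibly with composition. Hence an isomorphism $E^{[n]}\cong F^{[n]}$ (respectively, a pair of maps with $\Psi\Phi=\mathrm{id}$) induces the same between $T_E^{[n]}$ and $T_F^{[n]}$, and between $E_0^{[n]}$ and $F_0^{[n]}$.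

**Step 3: assembling.** By Step 1, $E_0\cong F_0$ (respectively, $E_0$ is a direct summand of $F_0$). By Lemma 3, $T_E\cong T_F$ (respectively, $T_E$ is a direct summand of $T_F$). Adding the two parts gives the statement for $E$ and $F$. $\square$

In particular, on a curve of genus $g\ge2$ there is no pair of coherent sheaves $E\not\cong F$, unstable or not, with $E^{[n]}\cong F^{[n]}$ for some $n\ge2$.

## 10. Complexes, and indecomposable bundles

**Proof of (a).** We reduce to cohomology sheaves. On a smooth curve every $E^\bullet\in D^b(X)$ is isomorphic to $\bigoplus_i\mathcal H^i(E^\bullet)[-i]$. Since $(\ )^{[n]}$ is exact, $\mathcal H^i(E^{\bullet[n]})=\mathcal H^i(E^\bullet)^{[n]}$. So $E^{\bullet[n]}\cong F^{\bullet[n]}$ gives $\mathcal H^i(E^\bullet)^{[n]}\cong\mathcal H^i(F^\bullet)^{[n]}$, hence $\mathcal H^i(E^\bullet)\cong\mathcal H^i(F^\bullet)$ for all $i$ by Theorem 1, hence $E^\bullet\cong F^\bullet$. $\square$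

**Proof of (b).** We read the structure of $A=\operatorname{End}(E^{[n]})$ from (9). By Theorem 2, $(h,s)\mapsto h$ is a surjective ring homomorphism $A\to\operatorname{End}(E)$ with kernel $I=H^0(E)\otimes H^0(E^\vee)$. By (9) with $h=k=0$, multiplication in $I$ is
$$(b\otimes\beta)(a\otimes\alpha)=n\,\beta(a)\,b\otimes\alpha .$$

Let $E\not\cong\mathcal O$ be indecomposable. If $\beta(a)\ne0$ for some $a\in H^0(E)$ and $\beta\in H^0(E^\vee)$, then $\mathcal O\xrightarrow{a}E\xrightarrow{\beta}\mathcal O$ is a nonzero scalar, so $\mathcal O$ is a direct summand of $E$ and $E\cong\mathcal O$, a contradiction. Hence $I^2=0$. The finite-dimensional algebra $A/I=\operatorname{End}(E)$ has only the idempotents $0$ and $1$, so it is local. An element of $A$ whose image in $A/I$ is a unit is itself a unit: if $b$ lifts the inverse of the image of $a$, then $ab$ and $ba$ lie in $1+I$, which consists of units since $(1+i)(1-i)=1$ for $i\in I$. So the nonunits of $A$ are the preimage of the nonunits of $A/I$, which form an ideal. Thus $A$ is local, its only idempotents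 are $0$ and $1$, and $E^{[n]}$ is indecomposable.

Let $E=\mathcal O$. Then $A=\mathbb C\,\mathrm{id}\oplus\mathbb C\,\epsilon$ with $\epsilon=\Phi_{1\otimes1}$ and $\epsilon^2=n\epsilon$, so $A\cong\mathbb C\times\mathbb C$. The map $\frac1n\mathrm{tr}$ splits the unit $\mathcal O\to\mathcal O^{[n]}$, and the corresponding idempotent is $\epsilon/n$. So $\mathcal O^{[n]}=\mathcal O\oplus B_n$ with $B_n=\ker(\mathrm{tr})$. Writing $e=1-\epsilon/n$, we have $\operatorname{End}(B_n)=eAe=\mathbb C\,e$. $\square$

## 11. The exact kernel of information on $\mathbb P^1$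

We prove (c). Let $X=\mathbb P^1$, $n\ge2$, $X^{[n]}=\mathbb P^n$.

**Step 1: reduction to bundles.** We remove the torsion. Step 2 of Section 9 and Lemma 3 hold in every genus, and $(\ )^{[n]}$ is additive. So $E^{[n]}\cong F^{[n]}$ if and only if $T\cong T'$ and the locally free parts have isomorphic tautological bundles. From now on $E=\bigoplus_k\mathcal O(k)^{a_k}$ and $F=\bigoplus_k\mathcal O(k)^{b_k}$.

**Step 2: sufficiency.** We show that the listed numbers determine $E^{[n]}$. By the split sequence (4),
$$\Big(\bigoplus_{k=-1}^{n-1}\mathcal O(k)^{a_k}\Big)^{[n]}\cong\mathcal O^{\sum(k+1)a_k}\oplus\mathcal O(-1)^{\sum(n-1-k)a_k},$$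
where the sums run over $-1\le k\le n-1$. This depends only on $\sum_{k=-1}^{n-1}a_k$ and $\sum_{k=-1}^{n-1}ka_k$. The remaining summands of $E$ and $F$ agree by hypothesis. For the example, $\mathcal O\oplus\mathcal O$ and $\mathcal O(-1)\oplus\mathcal O(1)$ both have the two sums equal to $2$ and $0$, and $1\le n-1$.

**Step 3: cohomology of the twists of $E^{[n]}$.** This is the tool for necessity. We have $\Xi_n\cong\mathbb P^1\times\mathbb P^{n-1}$ with $q$ the first projection. The map $p$ is induced by multiplication of binary forms, a linear form times a form of degree $n-1$. Multiplication is bilinear, so $p^*\mathcal O(1)=\mathcal O(1,1)$. Since $p$ is finite, the projection formula gives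
$$H^i(\mathbb P^n,E^{[n]}(m))=H^i\big(\mathbb P^1\times\mathbb P^{n-1},E(m)\boxtimes\mathcal O(m)\big)\qquad\text{for all }i,m.$$

**Step 4: $a_k$ for $k\le-2$.** We use $H^0$. For $m\ge0$, Künneth gives $h^0(E^{[n]}(m))=h^0(E(m))\,h^0(\mathbb P^{n-1},\mathcal O(m))$ with nonzero second factor. So $E^{[n]}$ determines
$$h^0(E(m))=\sum_ka_k\max(k+m+1,0)\qquad(m\ge0).$$
The function $t\mapsto\max(t,0)$ on the integers has second difference $1$ at $t=0$ and $0$ elsewhere. So for $m\ge1$ the second difference of $h^0(E(m))$ centered at $m$, which involves only the values at $m-1,m,m+1\ge0$, equals $a_{-m-1}$. This determines $a_k$ for $k\le-2$.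

**Step 5: $a_k$ for $k\ge n$.** We use $H^n$ in the same way. In $H^n$ of $\mathbb P^1\times\mathbb P^{n-1}$ only the Künneth term with degrees $1$ and $n-1$ survives, so
$$h^n(E^{[n]}(m))=h^1(E(m))\,h^{n-1}(\mathbb P^{n-1},\mathcal O(m)),$$
and the second factor is nonzero for $m\le-n$. So $E^{[n]}$ determines
$$h^1(E(m))=\sum_ka_k\max(-k-m-1,0)\qquad(m\le-n).$$
For $m\le-n-1$ the second difference centered at $m$ involves only values at integers $\le-n$, and equals $a_{-m-1}$. This determines $a_k$ for $k\ge n$.

**Step 6: the two remaining sums.** We treat the range $-1\le k\le n-1$. The rank of $E^{[n]}$ is $n\sum_ka_k$, so it determines $\sum_ka_k$. By Step 4 with $m=0$, $h^0(E^{[n]})=\sum_{k\ge-1}(k+1)a_k$. Subtracting the terms with $k\notin[-1,n-1]$, which are already determined, we obtain $\sum_{k=-1}^{n-1}a_k$ and $\sum_{k=-1}^{n-1}(k+1)a_k$, and hence also $\sum_{k=-1}^{n-1}ka_k$. An isomorphism $E^{[n]}\cong F^{[n]}$ therefore forces all the stated equalities. $\square$
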